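\title{A separation between symmetric and general submodular maximization under a cardinality constraint}

\begin{abstract}
We consider the maximization of a non-negative submodular function under a cardinality constraint with polynomially many value queries. For symmetric functions we give a randomized algorithm with approximation factor $\kappa-\varepsilon$, where $\kappa=(e^{-0.433}-e^{-1})/(1-0.433)>0.495$. Since no efficient algorithm does better than $0.491$ for general non-negative submodular functions, symmetric functions are strictly easier to approximate; this answers a question of Rubinstein and Zhao. The core of the proof is an inequality for the multilinear extension $F$: each point $p$ of the cube has a vector $\gamma(p)$, which can be estimated by sampling, such that $F(\min(p,\frac12))\ge\kappa f(O)-\langle\gamma(p),\mathbf 1_O-p\rangle$ for all sets $O$ at once. Online gradient ascent makes the linear term small. The same inequality gives the factor $\kappa-\varepsilon$ under a matroid constraint, and a correlation-gap bound.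
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $E$ be a set of $n$ elements. A function $f:2^E\to\mathbb R$ is \emph{submodular} if $f(A)+f(B)\ge f(A\cup B)+f(A\cap B)$ for all $A,B\subseteq E$, and \emph{symmetric} if $f(S)=f(E\setminus S)$ for all $S\subseteq E$. No monotonicity is assumed. Two functions on $E=\{1,2\}$ show the difference. The cut function of an \emph{undirected edge} is $1$ on $\{1\}$ and $\{2\}$ and $0$ on $\emptyset$ and $E$; it is submodular and symmetric. The cut function of a \emph{directed edge} is $1$ on $\{1\}$ and $0$ elsewhere; it is submodular and not symmetric.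

An instance of our problem consists of $E$, an integer $k$, and a non-negative submodular function $f$ that is accessible only through a value oracle, which returns $f(S)$ when asked for a set $S$. An algorithm must output a set $S\subseteq E$ with $|S|\le k$. It may be randomized, and it is \emph{efficient} if it makes a number of oracle queries polynomial in $n$; its computation, with real numbers, is otherwise unbounded. It achieves an \emph{$\alpha$-approximation} on a class of functions if $\mathbb E f(S)\ge\alpha\max_{|T|\le k}f(T)$ for every $f$ in the class and every $k$. Let $\beta_{\mathrm{sym}}$ be the supremum of all $\alpha$ that some efficient algorithm achieves on the non-negative symmetric submodular functions, and let $\beta_{\mathrm{gen}}$ be the same supremum for all non-negative submodular functions. These numbers measure how much of the optimum can be secured from polynomially many values of $f$. The first class is contained in the second, so $\beta_{\mathrm{sym}}\ge\beta_{\mathrm{gen}}$. Rubinstein and Zhao \cite{RZ} ask whether symmetric and asymmetric functions are separated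 in the offline setting of constrained non-monotone submodular maximization. For the cardinality constraint, which is the constraint used throughout \cite{RZ}, the question is:
\begin{center}
\emph{Is $\beta_{\mathrm{sym}}>\beta_{\mathrm{gen}}$?}
\end{center}
The following bounds are known:
\begin{equation}\label{eq:known}
0.385\le\beta_{\mathrm{gen}}\le0.491,\qquad 0.432\le\beta_{\mathrm{sym}}\le\tfrac12 .
\end{equation}
Both lower bounds come from polynomial-time algorithms, and the bound $\beta_{\mathrm{gen}}\le0.491$ is due to Gharan and Vondr\'ak. The two intervals overlap, so \eqref{eq:known} does not decide the question.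

There is a simple reason to expect that symmetry helps. For symmetric $f$, a uniformly random set has expected value at least $\frac12\max_Tf(T)$ (Example~\ref{ex:half}); for the directed edge it has expected value only $\frac14$ of the maximum. If $k\ge n/2$, the smaller of the random set and its complement is feasible and has the same value, so for such $k$ the factor $\frac12$ is reached without any query. To obtain a separation from \eqref{eq:known} one has to keep almost all of this factor, namely more than $0.491$, for every $k$.

\begin{theorem}\label{thm:main}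
Let $\kappa=\dfrac{e^{-0.433}-e^{-1}}{1-0.433}\in(0.49502,\,0.49504)$. For every fixed $\varepsilon>0$ there is a randomized algorithm making $O(n^3/\varepsilon^2)$ value queries which, for every non-negative symmetric submodular $f$ and every $k$, outputs a set $S$ with $|S|\le k$ and
\[\mathbb E f(S)\ge(\kappa-\varepsilon)\max_{|T|\le k}f(T).\]
Hence $\beta_{\mathrm{sym}}\ge\kappa>0.495$.
\end{theorem}

\begin{corollary}\label{cor:sep}
We have $\beta_{\mathrm{gen}}\le0.491<0.495<\kappa\le\beta_{\mathrm{sym}}\le\frac12$. In particular $\beta_{\mathrm{sym}}-\beta_{\mathrm{gen}}>0.004$, so symmetric and general functions are separated.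
\end{corollary}

The corollary combines Theorem~\ref{thm:main} with the two upper bounds in \eqref{eq:known}, which are used nowhere else. It determines $\beta_{\mathrm{sym}}$ up to $0.005$; we do not claim that the exact value is $\frac12$.

The proof has an analytic and an algorithmic part. Sections \ref{sec:prelim}--\ref{sec:path} are analytic: they lead to one inequality, Theorem~\ref{thm:key}, which bounds the value of a fractional point $p$ from below by $\kappa f(O)$ minus an error that is linear in $\mathbf 1_O-p$, with coefficients that do not depend on the set $O$. A correlation-gap bound (Theorem~\ref{thm:gap}) follows at once. Section~\ref{sec:alg} finds, by online gradient ascent, a random feasible $p$ at which the error is small in expectation, and rounds it. Section~\ref{sec:matroid} extends the result to matroid constraints (Theorem~\ref{thm:matroid}).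

\section{The multilinear extension and level sets}\label{sec:prelim}

We write $S\cup i$ and $S\setminus i$ for $S\cup\{i\}$ and $S\setminus\{i\}$, $\mathbf 1_A\in\{0,1\}^E$ for the indicator vector of $A$, and $e_i=\mathbf 1_{\{i\}}$. Inequalities, minima and the product $\circ$ of vectors are coordinatewise, and in such expressions a number stands for the constant vector.

Submodularity applied to $A\cup i$ and $B$ gives \emph{diminishing returns}: $f(A\cup i)-f(A)\ge f(B\cup i)-f(B)$ for $A\subseteq B$ and $i\notin B$. If $f\ge0$, then $f(A\cap B)\ge0$ gives \emph{subadditivity}: $f(A)+f(B)\ge f(A\cup B)$.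

\paragraph{Normalization.} If $f$ is symmetric and submodular, then $2f(S)=f(S)+f(E\setminus S)\ge f(E)+f(\emptyset)=2f(\emptyset)$, so $f-f(\emptyset)$ is non-negative, symmetric and submodular. For $\alpha\le1$ and $c=f(\emptyset)\ge0$, the inequality $X-c\ge\alpha(Y-c)$ implies $X\ge\alpha Y$, so an $\alpha$-approximation for $f-f(\emptyset)$ is one for $f$. Whenever $f$ is symmetric we therefore assume $f(\emptyset)=f(E)=0$, at the cost of one query. Then
\begin{equation}\label{eq:marg}
|f(S\cup i)-f(S\setminus i)|\le f(\{i\})\qquad(S\subseteq E,\ i\in E),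
\end{equation}
because, by diminishing returns, the difference lies between $f(E)-f(E\setminus i)=-f(\{i\})$ and $f(\{i\})-f(\emptyset)=f(\{i\})$. The lower bound uses symmetry.

\paragraph{The multilinear extension.} For $x\in[0,1]^E$ we write $R\sim x$ if the random set $R$ contains each $i$ independently with probability $x_i$, and we put
\[F(x)=\mathbb E_{R\sim x}f(R)=\sum_{S\subseteq E}f(S)\prod_{i\in S}x_i\prod_{i\notin S}(1-x_i).\]
Then $F(\mathbf 1_S)=f(S)$, and $F$ is a polynomial that is affine in each coordinate. Consequently $\mathbb EF(Z)=F(\mathbb EZ)$ for a random vector $Z\in[0,1]^E$ with independent coordinates, $\partial_i^2F=0$, and $\partial_iF(x)$ is the difference of the values of $F$ at $x_i=1$ and $x_i=0$: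
\begin{equation}\label{eq:partial}
\partial_iF(x)=\mathbb E_{R\sim x}\bigl[f(R\cup i)-f(R\setminus i)\bigr].
\end{equation}
Taking this difference twice, for $i\ne j$ and $R'=R\setminus\{i,j\}$,
\[\partial_i\partial_jF(x)=\mathbb E\bigl[f(R'\cup\{i,j\})-f(R'\cup i)-f(R'\cup j)+f(R')\bigr]\le0\]
by submodularity. We use this in two directions. If $d\ge0$, then $\theta\mapsto F(x+\theta d)$ has second derivative $\sum_{i\ne j}d_id_j\,\partial_i\partial_jF\le0$, so it lies below its tangent at $0$:
\begin{equation}\label{eq:concave}
F(x+d)-F(x)\le\langle\nabla F(x),d\rangle\qquad(d\ge0,\ x,\,x+d\in[0,1]^E).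
\end{equation}
If $d=e_i-e_j$, the second derivative is $-2\,\partial_i\partial_jF\ge0$, so $F$ is convex along $e_i-e_j$.

\paragraph{Level sets.} We often know only the marginal probabilities of a random set. The next lemma says that the worst case is a nested family of sets.

\begin{lemma}\label{lem:level}
Let $\varphi$ be submodular on $2^V$, and let $Q\subseteq V$ be a random set, with any joint distribution, such that $\Pr[i\in Q]=q_i$. Then $\mathbb E\varphi(Q)\ge\int_0^1\varphi(Q_\tau)\,d\tau$, where $Q_\tau=\{i\in V:q_i\ge\tau\}$.
\end{lemma}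

\begin{proof}
Let $V=\{1,\dots,m\}$ with $q_1\ge\dots\ge q_m$, let $[j]=\{1,\dots,j\}$, $[0]=\emptyset$, and put $q_0=1$, $q_{m+1}=0$. In the sum $\varphi(Q)-\varphi(\emptyset)=\sum_{j=1}^m\bigl[\varphi(Q\cap[j])-\varphi(Q\cap[j-1])\bigr]$ the $j$-th term is $0$ if $j\notin Q$, and is at least $\varphi([j])-\varphi([j-1])$ if $j\in Q$, by diminishing returns. Hence
\[\mathbb E\varphi(Q)\ge\varphi(\emptyset)+\sum_{j=1}^mq_j\bigl(\varphi([j])-\varphi([j-1])\bigr)=\sum_{j=0}^m(q_j-q_{j+1})\,\varphi([j]).\]
This is the integral, since $Q_\tau=[j]$ for $q_{j+1}<\tau\le q_j$.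
\end{proof}

A first consequence is that lowering the coordinates of a point by a bounded factor lowers $F$ by at most that factor, although $F$ is not monotone.

\begin{lemma}[Thinning]\label{lem:thin}
Let $f\ge0$ be submodular. If $s\in[0,1]$ and $y,w\in[0,1]^E$ satisfy $sy\le w\le y$, then $F(w)\ge sF(y)$.
\end{lemma}

\begin{proof}
Put $\theta_i=w_i/y_i\in[s,1]$ if $y_i>0$ and $\theta_i=1$ if $y_i=0$. Take independent sets $R\sim y$ and $A\sim\theta$; then $R\cap A\sim w$. For fixed $R$ the function $A\mapsto f(R\cap A)$ is submodular and non-negative, and the level set of $\theta$ is $E$ for $\tau\le s$. Lemma~\ref{lem:level} gives $\mathbb E[f(R\cap A)\mid R]\ge sf(R)$.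
\end{proof}

\section{Two reflection inequalities}\label{sec:reflect}

In this section $f$ is non-negative, symmetric and submodular. Symmetry enters the analytic part of the proof only through \emph{posimodularity}:
\begin{equation}\label{eq:posi}
f(A)+f(B)\ge f(A\setminus B)+f(B\setminus A)\qquad(A,B\subseteq E).
\end{equation}
Indeed, $f(A)+f(B)=f(A)+f(E\setminus B)\ge f(A\setminus B)+f(A\cup(E\setminus B))$, and the complement of $A\cup(E\setminus B)$ is $B\setminus A$.

Symmetry says that $F$ is unchanged when all coordinates are reflected by $x_i\mapsto1-x_i$. We need to know what happens when only some of them are. For $T\subseteq E$ let $y\oplus T$ be the vector equal to $1-y_i$ on $T$ and to $y_i$ off $T$.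

\begin{lemma}[Folding]\label{lem:fold}
For $z\in[0,1]^E$ we have $F(z)\ge F(\min(z,1-z))$. In particular, $F(y\oplus T)\ge F(y)$ for $y\in[0,\frac12]^E$ and $T\subseteq E$.
\end{lemma}

\begin{proof}
Let $w=\min(z,1-z)$. Build two random sets $X,Y$ independently over $i$: with probability $w_i$ put $i$ in $X$ only, with probability $w_i$ put $i$ in $Y$ only, and with the remaining probability $1-2w_i$ put $i$ in neither set if $z_i\le\frac12$ and in both if $z_i>\frac12$. Then $\Pr[i\in X]$ is $w_i=z_i$ in the first case and $1-w_i=z_i$ in the second. So $X\sim z$, $Y\sim z$, $X\setminus Y\sim w$ and $Y\setminus X\sim w$, and the expectation of \eqref{eq:posi} reads $2F(z)\ge2F(w)$.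
\end{proof}

\begin{lemma}[Flipping]\label{lem:flip}
For $y\in[0,1]^E$ and $T\subseteq E$ we have $F(y\oplus T)\ge f(T)-F(y)$.
\end{lemma}

\begin{proof}
If $R\sim y$, then $R\mathbin{\triangle}T\sim y\oplus T$. Since $(R\mathbin{\triangle}T)\setminus R=T\setminus R$ and $R\setminus(R\mathbin{\triangle}T)=R\cap T$, inequality \eqref{eq:posi} and subadditivity give $f(R\mathbin{\triangle}T)+f(R)\ge f(T\setminus R)+f(R\cap T)\ge f(T)$.
\end{proof}

\begin{example}\label{ex:edge}
For the undirected edge $F(x)=x_1(1-x_2)+x_2(1-x_1)$. At $y=(c,c)$ both lemmas are sharp: $F(y\oplus\{1,2\})=2c(1-c)=F(y)$ and $F(y\oplus\{1\})=(1-c)^2+c^2=1-F(y)$. For the directed edge $F(x)=x_1(1-x_2)$, and both lemmas fail: $F(\frac12,1)=0<\frac12=F(\frac12,0)$, and for $y=(\frac12,\frac12)$, $T=\{1\}$ we have $F(y\oplus T)=\frac14<\frac34=f(T)-F(y)$.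
\end{example}

\section{Linear certificates from paths}\label{sec:cert}

Let $\mathcal P=\{p\in[0,1]^E:\sum_ip_i\le k\}$. The algorithm has to compare the value of a point of $\mathcal P$ with $f(O)$ for an optimal set $O$ that it does not know. We look for a constant $c$ and, for each $p\in[0,1]^E$, a point $m(p)\le p$ and a vector $\gamma(p)\in\mathbb R^E$ such that
\begin{equation}\label{eq:cert}
F(m(p))\ \ge\ c\,f(O)-\langle\gamma(p),\mathbf 1_O-p\rangle\qquad\text{for all }O\subseteq E .
\end{equation}
The point is that $\gamma(p)$ does not depend on $O$. If $p\in\mathcal P$ satisfies $\langle\gamma(p),q-p\rangle\le0$ for all $q\in\mathcal P$, then $m(p)\in\mathcal P$ and $F(m(p))\ge cf(O)$ for every feasible $O$.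

Inequalities of the form \eqref{eq:cert} come from paths. Let a point $x_t$ move with velocity $p\circ\omega_t$, where $\omega_t\ge0$ is the room that we allow each coordinate, and consider the vector with coordinates $\omega_{t,i}\,\partial_iF(x_t)$. Its inner product with $p$ is $\frac d{dt}F(x_t)$. Its inner product with $\mathbf 1_O$ is, by \eqref{eq:concave}, at least $F(\xi_t)-F(x_t)$ for the \emph{target point} $\xi_t=x_t+\omega_t\circ\mathbf 1_O$. The values $F(x_t)$ along the path are not under control, but they cancel if we integrate against a weight $h$ with $h'=h$; the normalization $h(1)=1$ gives $h(t)=e^{t-1}$.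

\begin{lemma}[Path inequality]\label{lem:path}
Let $f$ be submodular and $p\in[0,1]^E$. Let $x_t,\omega_t\in[0,1]^E$ $(0\le t\le1)$ be continuous in $t$, with $x_t+\omega_t\le1$ and $\frac d{dt}x_t=p\circ\omega_t$. Put $\gamma_i=\int_0^1e^{t-1}\omega_{t,i}\,\partial_iF(x_t)\,dt$. Then for every $O\subseteq E$,
\[F(x_1)\ \ge\ \frac1e\,F(x_0)+\int_0^1e^{t-1}F(x_t+\omega_t\circ\mathbf 1_O)\,dt-\langle\gamma,\mathbf 1_O-p\rangle .\]
\end{lemma}

\begin{proof}
Let $J=\int_0^1e^{t-1}F(x_t)\,dt$. By \eqref{eq:concave} with $d=\omega_t\circ\mathbf 1_O$,
\[\langle\gamma,\mathbf 1_O\rangle=\int_0^1e^{t-1}\langle\nabla F(x_t),\omega_t\circ\mathbf 1_O\rangle\,dt\ \ge\ \int_0^1e^{t-1}F(x_t+\omega_t\circ\mathbf 1_O)\,dt-J .\]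
By the chain rule and integration by parts,
\[\langle\gamma,p\rangle=\int_0^1e^{t-1}\frac d{dt}F(x_t)\,dt=F(x_1)-\frac1eF(x_0)-J .\]
Subtract the second line from the first.
\end{proof}

It remains to choose a path with $x_1\le p$ whose target points have large value. The constants that arise are values of the decreasing function
\[K(\lambda)=\int_0^1e^{t-1}e^{-\lambda t}\,dt=\frac{e^{-\lambda}-e^{-1}}{1-\lambda}\quad(0\le\lambda<1),\qquad K(0)=1-\frac1e,\qquad K(1)=\frac1e ;\]
note that $\kappa=K(0.433)$. Two extreme cases can be done by hand.

\begin{example}[Small coordinates; no symmetry needed]\label{ex:small}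
Let $f\ge0$ be submodular and $p\in[0,\lambda]^E$ with $\lambda\le1$. Start at $x_0=0$ and give each coordinate all the room up to $1$, that is, $\omega_t=1-x_t$. The equation $\frac d{dt}x_t=p\circ(1-x_t)$ gives $x_{t,i}=1-e^{-p_it}$, and $x_{1,i}\le p_i$. The target point is $1$ on $O$ and $x_{t,i}$ off $O$, so its value is $\mathbb Ef(O\cup Q)$, where $Q\subseteq E\setminus O$ has marginals $x_{t,i}\le1-e^{-\lambda t}$. The function $Q\mapsto f(O\cup Q)$ is submodular and non-negative, and the level sets are empty for $\tau>1-e^{-\lambda t}$. So the target point has value at least $e^{-\lambda t}f(O)$ by Lemma~\ref{lem:level}, and Lemma~\ref{lem:path} gives \eqref{eq:cert} with $m(p)=x_1$ and $c=K(\lambda)$.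
\end{example}

The constant in Example~\ref{ex:small} is close to $1-\frac1e$ when all coordinates of $p$ are small, but we cannot prevent large coordinates, and for $\lambda=1$ it is only $\frac1e$. The reason is that a large $p_i$ with $i\notin O$ adds a harmful element to $O$ with large probability. For symmetric functions large coordinates can be treated differently.

\begin{example}[Large coordinates; symmetric $f$]\label{ex:half}
Let $f$ be symmetric and $p\ge\frac12$. For the constant vector $y=\frac12$ we have $y\oplus O=y$, so Lemma~\ref{lem:flip} gives $F(\frac12)\ge\frac12f(O)$. This is \eqref{eq:cert} with $m(p)=\frac12$, $\gamma(p)=0$ and $c=\frac12$. It corresponds to the constant path $x_t=\frac12$, $\omega_t=0$.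
\end{example}

A general $p$ has small, large and intermediate coordinates at the same time. We need one path that interpolates, coordinate by coordinate, between the two examples.

\section{The key inequality}\label{sec:path}

From now on $f$ is non-negative, symmetric and submodular with $f(\emptyset)=0$.

\subsection{The path}

Both examples have the following form: a coordinate starts at a value $y\in[0,\frac12]$ and its room extends to the reflected value $1-y$, with $y=0$ in Example~\ref{ex:small} and $y=\frac12$ in Example~\ref{ex:half}. This is also the form to which Lemmas \ref{lem:fold} and~\ref{lem:flip} apply. Consider one coordinate, with $p_i=\rho$, and let $u=1-2y$ be the length of the interval $[y,1-y]$. The equation $\frac d{dt}x_t=\rho\,(1-y-x_t)$ with $x_0=y$ has the solution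
\begin{equation}\label{eq:path}
y=\frac{1-u}2,\qquad x_t=y+u\,(1-e^{-\rho t}),\qquad\omega_t=1-y-x_t=u\,e^{-\rho t}.
\end{equation}
The endpoint is $x_1=\frac12-u(e^{-\rho}-\frac12)$, and feasibility requires $x_1\le\rho$. For $\rho\ge\frac12$ we may take $u=0$. For $\rho<\frac12$ we have $e^{-\rho}>e^{-1/2}>\frac12$, so $x_1$ decreases in $u$, and we take the smallest admissible $u$, the one with $x_1=\rho$. (A small ratio $u/y$ is what the proof of Lemma~\ref{lem:target} needs.) Thus
\begin{equation}\label{eq:u}
u(\rho)=\frac{1-2\rho}{2e^{-\rho}-1}\quad\bigl(0\le\rho<\tfrac12\bigr),\qquad u(\rho)=0\quad\bigl(\tfrac12\le\rho\le1\bigr).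
\end{equation}
From $e^{-\rho}\ge1-\rho$ we get $2e^{-\rho}-1\ge1-2\rho$, so $0\le u\le1$ and $y\in[0,\frac12]$. The function $u$ is continuous, $u(0)=1$ and $u(\frac12)=0$.

For $p\in[0,1]^E$ we apply \eqref{eq:path} and \eqref{eq:u} to each coordinate and obtain vectors $y$, $x_t$, $\omega_t$ with
\[x_0=y,\qquad x_1=\min(p,\tfrac12),\qquad y\le x_t\le x_t+\omega_t=1-y,\qquad\tfrac d{dt}x_t=p\circ\omega_t .\]
So Lemma~\ref{lem:path} applies. We put
\begin{equation}\label{eq:gamma}
\gamma_i(p)=\int_0^1e^{t-1}\,\omega_{t,i}\,\partial_iF(x_t)\,dt .
\end{equation}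
The target point $\xi_t=x_t+\omega_t\circ\mathbf 1_O$ equals $1-y_i$ on $O$ and $x_{t,i}$ off $O$.

\subsection{A first bound, and where it has slack}\label{sub:first}

Let $a=F(y)\ge0$. Off $O$, a coordinate with $p_i<\frac12$ has traveled the fraction $q_i=1-e^{-p_it}\le1-e^{-t/2}$ of the way from $y_i$ to $1-y_i$; for $p_i\ge\frac12$ the two ends coincide and we put $q_i=0$. By multilinearity $F(\xi_t)=\mathbb E\,F(y\oplus(O\cup Q))$ with $Q\sim q$ on $E\setminus O$. The function $Q\mapsto F(y\oplus(O\cup Q))$ is submodular (see the proof of Lemma~\ref{lem:mix}), so Lemma~\ref{lem:level} applies. For $\tau>1-e^{-t/2}$ the level set is empty and flipping gives the value $f(O)-a$. For the other $\tau$ we do not know the level set, but folding gives the value $a$ whatever it is. So $F(\xi_t)\ge e^{-t/2}(f(O)-a)+(1-e^{-t/2})\,a$. With $K=K(\frac12)$, Lemma~\ref{lem:path} yields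
\[F(x_1)\ge Kf(O)-\langle\gamma(p),\mathbf 1_O-p\rangle+a\Bigl[\frac1e-K+\Bigl(1-\frac1e-K\Bigr)\Bigr],\]
and the bracket is $1-2K$. Starting at $y$ instead of $0$ costs $Ka$ in the flipping bound, and this is repaid by the boundary term $a/e$ and by folding as long as $K\le\frac12$. We obtain \eqref{eq:cert} for all $p$ with $c=K(\frac12)=2(e^{-1/2}-e^{-1})=0.477\ldots$

This is less than $0.491$, but the term $(1-2K)a$ has been thrown away. To spend it we want to replace $\frac12$ by a smaller threshold $\lambda$, since $K(\lambda)>K(\frac12)$. The obstacle is a coordinate with $\lambda<p_i<\frac12$, whose fraction $q_i$ exceeds $r=1-e^{-\lambda t}$. We can lower this fraction to $r$ by writing $x_{t,i}$ as a mixture of $y_i$ with a point $z_i$ \emph{beyond} $1-y_i$. Folding then sends $z_i$ to $1-z_i<y_i$, and thinning costs a factor $s<1$ in the folding term. The loss is small because the overshoot $z_i-(1-y_i)$ vanishes both at $p_i=\lambda$, where none is needed, and at $p_i=\frac12$, where $u=0$.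

\subsection{The value of the target point}

\begin{lemma}[Mixing]\label{lem:mix}
Let $y\in[0,\frac12]^E$, $x,z\in[0,1]^E$ with $x\ge y$, and $r,s\in[0,1]$. Suppose that for all $i$
\begin{equation}\label{eq:mixhyp}
z_i\ge1-y_i,\qquad1-z_i\ge s\,y_i,\qquad x_i-y_i\le r\,(z_i-y_i).
\end{equation}
For $O\subseteq E$ let $\xi$ be equal to $1-y_i$ on $O$ and to $x_i$ off $O$. Then
\[F(\xi)\ge(1-r)\bigl(f(O)-F(y)\bigr)+r\,s\,F(y).\]
\end{lemma}

\begin{proof}
For $Q\subseteq E\setminus O$ let $\xi^Q$ be equal to $1-y_i$ on $O$, to $z_i$ on $Q$, and to $y_i$ elsewhere, and put $\varphi(Q)=F(\xi^Q)$.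

\emph{The function $\varphi$ is submodular.} Let $U_i$ be independent and uniform on $[0,1]$. Let $A$ consist of the $i\in O$ with $U_i\le1-y_i$ and the $i\notin O$ with $U_i\le y_i$, and let $B=\{i:U_i\le z_i\}$. Since $z_i\ge1-y_i\ge y_i$, an element $i\in Q$ lies in $A\cup B$ exactly when $U_i\le z_i$. So $A\cup(B\cap Q)\sim\xi^Q$ and $\varphi(Q)=\mathbb Ef(A\cup(B\cap Q))$. The map $Q\mapsto A\cup(B\cap Q)$ preserves unions and intersections, so $Q\mapsto f(A\cup(B\cap Q))$ is submodular for fixed $A,B$, and so is the average $\varphi$.

\emph{The point $\xi$ is a mixture.} For $i\notin O$ let $q_i=(x_i-y_i)/(z_i-y_i)$ if $z_i>y_i$. If $z_i=y_i$, then $x_i=y_i$ by the third condition in \eqref{eq:mixhyp}, and we let $q_i=0$. In both cases $0\le q_i\le r$ and $x_i=y_i+q_i(z_i-y_i)$. For $Q\sim q$ the vector $\xi^Q$ has independent coordinates and mean $\xi$, so $F(\xi)=\mathbb E\varphi(Q)\ge\int_0^1\varphi(Q_\tau)\,d\tau$ by Lemma~\ref{lem:level}.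

\emph{Levels $\tau>r$.} Here $Q_\tau=\emptyset$, and $\varphi(\emptyset)=F(y\oplus O)\ge f(O)-F(y)$ by Lemma~\ref{lem:flip}.

\emph{Levels $\tau\le r$.} Let $w=\min(\xi^{Q_\tau},1-\xi^{Q_\tau})$. Off $Q_\tau$ the coordinate of $\xi^{Q_\tau}$ is $y_i$ or $1-y_i$, so $w_i=y_i$ because $y_i\le\frac12$. On $Q_\tau$ we have $z_i\ge1-y_i\ge\frac12$, so $w_i=1-z_i\in[sy_i,y_i]$ by the first two conditions in \eqref{eq:mixhyp}. Lemmas \ref{lem:fold} and~\ref{lem:thin} give $\varphi(Q_\tau)\ge F(w)\ge sF(y)$.
\end{proof}

\begin{lemma}\label{lem:target}
Let $\lambda\in(0,\frac12]$ and $s\in[0,1]$ satisfy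
\begin{equation}\label{eq:H1}
\bigl(\tfrac12-\lambda\bigr)^2\le2\lambda\,(e^{-\lambda}-1+\lambda)\,(1-s).
\end{equation}
Then for all $p\in[0,1]^E$, $O\subseteq E$ and $t\in[0,1]$ the target point $\xi_t$ satisfies
\[F(\xi_t)\ge e^{-\lambda t}\bigl(f(O)-F(y)\bigr)+(1-e^{-\lambda t})\,s\,F(y).\]
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:mix} with $x=x_t$ and $r=1-e^{-\lambda t}$. Fix $i$, write $\rho=p_i$ and $u=u(\rho)$, and recall that $x_{t,i}-y_i=u(1-e^{-\rho t})$ and $1-y_i=y_i+u$. We choose $z_i$ so that \eqref{eq:mixhyp} holds.

\emph{Case $\rho\ge\frac12$.} Take $z_i=\frac12$. Since $y_i=x_{t,i}=\frac12$, the conditions read $\frac12\ge\frac12$, $\frac12\ge\frac s2$ and $0\le0$.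

\emph{Case $\rho<\frac12$, and $\rho\le\lambda$ or $t=0$.} Take $z_i=1-y_i$. Then $1-z_i=y_i\ge sy_i$, and $x_{t,i}-y_i=u(1-e^{-\rho t})\le ru=r(z_i-y_i)$.

\emph{Case $\lambda<\rho<\frac12$ and $t>0$.} Let $g=(1-e^{-\rho t})/(1-e^{-\lambda t})$ and $z_i=y_i+gu$, so that $x_{t,i}-y_i=r(z_i-y_i)$. We have $g>1$, hence $z_i\ge y_i+u=1-y_i$. The function $(1-e^{-\theta})/\theta=\int_0^1e^{-\theta\sigma}\,d\sigma$ is decreasing in $\theta$; comparing its values at $\rho t$ and $\lambda t$ gives $g\le\rho/\lambda$. Since $1-z_i=y_i-(g-1)u$, the remaining condition $1-z_i\ge sy_i$ (which also gives $z_i\le1$) is $(g-1)u\le(1-s)y_i$. From \eqref{eq:u},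
\[1-u=\frac{2(e^{-\rho}-1+\rho)}{2e^{-\rho}-1}>0,\qquad\text{so}\qquad\frac u{y_i}=\frac{2u}{1-u}=\frac{2(\frac12-\rho)}{e^{-\rho}-1+\rho}.\]
The product $(\rho-\lambda)(\frac12-\rho)$ of two numbers with sum $\frac12-\lambda$ is at most $\frac14(\frac12-\lambda)^2$, and $e^{-\rho}-1+\rho$ is increasing in $\rho\ge0$. Therefore, by \eqref{eq:H1},
\[\frac{(g-1)u}{y_i}\le\frac{2(\rho-\lambda)(\frac12-\rho)}{\lambda\,(e^{-\rho}-1+\rho)}\le\frac{(\frac12-\lambda)^2}{2\lambda\,(e^{-\lambda}-1+\lambda)}\le1-s .\qedhere\]
\end{proof}

\subsection{The inequality and a correlation gap}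

\begin{theorem}[Key inequality]\label{thm:key}
For every $p\in[0,1]^E$ and every $O\subseteq E$, with $\gamma(p)$ as in \eqref{eq:gamma},
\[F\bigl(\min(p,\tfrac12)\bigr)\ \ge\ \kappa\,f(O)-\langle\gamma(p),\mathbf 1_O-p\rangle .\]
\end{theorem}

\begin{proof}
Let $\lambda,s$ satisfy \eqref{eq:H1}, and let $K=K(\lambda)$ and $a=F(y)=F(x_0)\ge0$. We have $\int_0^1e^{t-1}e^{-\lambda t}\,dt=K$ and $\int_0^1e^{t-1}(1-e^{-\lambda t})\,dt=1-\frac1e-K$. Lemmas \ref{lem:path} and~\ref{lem:target} give
\[F(x_1)\ge Kf(O)-\langle\gamma(p),\mathbf 1_O-p\rangle+a\Bigl[\frac1e-K+s\Bigl(1-\frac1e-K\Bigr)\Bigr],\]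
where $x_1=\min(p,\frac12)$. The last term may be dropped if
\begin{equation}\label{eq:H2}
(1+s)\,K(\lambda)\le s+\frac{1-s}e .
\end{equation}
It remains to check \eqref{eq:H1} and \eqref{eq:H2} for $\lambda=0.433$ and $s=0.936$. We use
\[e^{-0.433}\in(0.648560,\,0.648561),\qquad e^{-1}\in(0.367879,\,0.367880).\]
Then $\kappa=K(\lambda)$ lies between $0.280680/0.567$ and $0.280682/0.567$, so $\kappa\in(0.49502,0.49504)$. In \eqref{eq:H1} the left side is $0.067^2=0.004489$; since $e^{-\lambda}-1+\lambda>0.0815$, the right side exceeds $0.866\cdot0.0815\cdot0.064>0.00451$. In \eqref{eq:H2} the left side is less than $1.936\cdot0.49504<0.95840$, and the right side exceeds $0.936+0.064\cdot0.367879>0.95954$.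
\end{proof}

The two conditions pull against each other. Lowering $\lambda$ raises $K(\lambda)$, but \eqref{eq:H1} then forces $s<1$, and the upper bound $(s+\frac{1-s}e)/(1+s)$ that \eqref{eq:H2} puts on $K(\lambda)$ is less than its value $\frac12$ at $s=1$. The pair $\lambda=\frac12$, $s=1$ is the bound of Section~\ref{sub:first}.

Because the error term is linear in $\mathbf 1_O$, it disappears when $O$ is random with marginals $p$. The result compares an arbitrary joint distribution with an independent one.

\begin{theorem}[Correlation gap]\label{thm:gap}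
Let $f$ be non-negative, symmetric and submodular with $f(\emptyset)=0$, and let $O$ be a random set with arbitrary joint distribution and marginals $p_i=\Pr[i\in O]$. Then
\[F\bigl(\min(p,\tfrac12)\bigr)\ge\kappa\,\mathbb Ef(O),\qquad\kappa>0.495 .\]
The constant cannot be improved beyond $\frac12$.
\end{theorem}

\begin{proof}
Take the expectation over $O$ in Theorem~\ref{thm:key}; the linear term vanishes because $\mathbb E\mathbf 1_O=p$. For the last claim let $f$ be the cut function of the undirected edge, and let $O$ be $\{1\}$ or $\{2\}$ with probability $\frac12$ each. Then $p=(\frac12,\frac12)$, $\mathbb Ef(O)=1$ and $F(\frac12,\frac12)=\frac12$.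
\end{proof}

\section{The algorithm}\label{sec:alg}

\subsection{Finding a good fractional point}

We do not look for a single point $p$ with $\langle\gamma(p),q-p\rangle\le0$ for all feasible $q$. It is enough to produce a sequence $p_1,\dots,p_N$ along which $\langle\gamma(p_j),q-p_j\rangle$ is small on average. Online gradient ascent does this for every fixed $q$ at once, and so for the unknown $q=\mathbf 1_O$; it needs only that the update vectors are bounded, not that $\gamma$ is the gradient of a function. We state the result for a general region, which will also serve in Section~\ref{sec:matroid}. A set $\mathcal P\subseteq[0,1]^E$ is \emph{down-closed} if $0\le x\le p\in\mathcal P$ implies $x\in\mathcal P$. The region is known to the algorithm, so computations with it cost no queries.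

\begin{proposition}\label{prop:frac}
Let $\mathcal P\subseteq[0,1]^E$ be non-empty, closed, convex and down-closed. Let $E_0=\{i:e_i\in\mathcal P\}$, and assume that $p_i=0$ for all $p\in\mathcal P$ and $i\notin E_0$. For every $\varepsilon\in(0,1)$ there is a randomized algorithm with $O(n^3/\varepsilon^2)$ value queries that returns $x\in\mathcal P$ with $\mathbb EF(x)\ge(\kappa-\varepsilon)\,\mathrm{OPT}$, where $\mathrm{OPT}=\max\{f(T):\mathbf 1_T\in\mathcal P\}$.
\end{proposition}

\begin{proof}
Let $O$ attain the maximum; then $O\subseteq E_0$. Query all singletons and let $v=\max_{i\in E_0}f(\{i\})$. Since $e_i\in\mathcal P$ for $i\in E_0$, we have $v\le\mathrm{OPT}$. If $E_0=\emptyset$ or $v=0$, then $\mathrm{OPT}=0$ by subadditivity and $f(\emptyset)=0$, and we return $x=0$. Assume $v>0$.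

\emph{An unbiased estimate of $\gamma$.} Given $p\in\mathcal P$, draw $t\in[0,1]$ with density $e^{t-1}/(1-\frac1e)$, draw $R\sim x_t$, where $x_t,\omega_t$ is the path of $p$, and put
\[\hat\gamma_i=\bigl(1-\tfrac1e\bigr)\,\omega_{t,i}\,\bigl[f(R\cup i)-f(R\setminus i)\bigr]\quad(i\in E_0),\qquad\hat\gamma_i=0\quad(i\notin E_0).\]
By \eqref{eq:partial} and \eqref{eq:gamma}, $\mathbb E\hat\gamma_i=\gamma_i(p)$ for $i\in E_0$. As $\mathbf 1_O-p$ vanishes off $E_0$, we get $\mathbb E\langle\hat\gamma,\mathbf 1_O-p\rangle=\langle\gamma(p),\mathbf 1_O-p\rangle$. By \eqref{eq:marg} and $0\le\omega_{t,i}\le1$ we have $\|\hat\gamma\|^2\le nv^2$. The values $f(R)$ and $f(R\mathbin{\triangle}\{i\})$ determine $\hat\gamma$, so $n+1$ queries suffice.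

\emph{Online gradient ascent.} Let $\Pi$ be the Euclidean projection onto $\mathcal P$. We recall that $\|\Pi(b)-q\|\le\|b-q\|$ for $b\in\mathbb R^E$ and $q\in\mathcal P$, since $\mathcal P$ is closed and convex. Let $N=\lceil n^2/\varepsilon^2\rceil$, $\eta=1/(v\sqrt N)$, $p_1=0$, and $p_{j+1}=\Pi(p_j+\eta\hat\gamma_j)$, where $\hat\gamma_j$ is a fresh estimate at $p_j$. For $q\in\mathcal P$,
\[\|p_{j+1}-q\|^2\le\|p_j+\eta\hat\gamma_j-q\|^2=\|p_j-q\|^2-2\eta\langle\hat\gamma_j,q-p_j\rangle+\eta^2\|\hat\gamma_j\|^2 .\]
Summing over $j\le N$ and using $\|p_1-q\|^2\le n$,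
\[\sum_{j=1}^N\langle\hat\gamma_j,q-p_j\rangle\le\frac n{2\eta}+\frac{\eta Nnv^2}2=nv\sqrt N .\]
Take $q=\mathbf 1_O$ and expectations. The point $p_j$ is a function of $\hat\gamma_1,\dots,\hat\gamma_{j-1}$, so conditioning on it gives $\mathbb E\langle\hat\gamma_j,\mathbf 1_O-p_j\rangle=\mathbb E\langle\gamma(p_j),\mathbf 1_O-p_j\rangle$. Hence
\[\frac1N\sum_{j=1}^N\mathbb E\langle\gamma(p_j),\mathbf 1_O-p_j\rangle\le\frac{nv}{\sqrt N}\le\varepsilon v\le\varepsilon\,\mathrm{OPT}.\]

\emph{Output.} Draw $j$ uniformly from $\{1,\dots,N\}$ and return $x=\min(p_j,\frac12)$. Then $x\in\mathcal P$ because $\mathcal P$ is down-closed, and $\mathbb EF(x)\ge(\kappa-\varepsilon)\mathrm{OPT}$ by Theorem~\ref{thm:key}. The number of queries is $O(Nn)=O(n^3/\varepsilon^2)$.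
\end{proof}

\subsection{Rounding without queries}

A set $R\sim x$ has expected value $F(x)$ but may have more than $k$ elements. We round instead by a sequence of moves of the following kind. Let $d=e_i-e_j$ or $d=e_i$, so that $\theta\mapsto F(x+\theta d)$ is convex (in the second case affine), and let $[-\theta_1,\theta_2]$ be an interval with $\theta_1,\theta_2>0$ on which $x+\theta d\in[0,1]^E$. The \emph{random move} along $d$ replaces $x$ by $x+\theta_2d$ with probability $\theta_1/(\theta_1+\theta_2)$ and by $x-\theta_1d$ otherwise. The mean displacement is $0$, so by Jensen's inequality the expectation of $F$ after the move is at least $F(x)$. The move does not use any value of $f$. A coordinate $i$ is \emph{fractional} if $0<x_i<1$.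

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $k=0$ output $\emptyset$, and replace $k>n$ by $n$; so let $1\le k\le n$. For $\varepsilon\ge1$ there is nothing to prove. The polytope $\mathcal P=\{p\in[0,1]^E:\sum_ip_i\le k\}$ satisfies the hypotheses of Proposition~\ref{prop:frac} with $E_0=E$, and $\mathbf 1_T\in\mathcal P$ means $|T|\le k$. Let $x\in\mathcal P$ be the point that the proposition returns.

While $x$ has two fractional coordinates $i\ne j$, make the random move along $e_i-e_j$ on the maximal interval with $x+\theta(e_i-e_j)\in[0,1]^E$. The sum $\sum_ix_i$ is preserved, and at either end of the interval $x_i$ or $x_j$ becomes integral. When exactly one fractional coordinate $i$ is left, make the random move along $e_i$ on the maximal interval, that is, round $x_i$ up to $1$ with probability $x_i$ and down to $0$ otherwise. The final point is $\mathbf 1_S$ with $|S|\le\lceil\sum_ix_i\rceil\le k$, as $k$ is an integer, and $\mathbb Ef(S)\ge\mathbb EF(x)\ge(\kappa-\varepsilon)\max_{|T|\le k}f(T)$. Letting $\varepsilon\to0$ gives $\beta_{\mathrm{sym}}\ge\kappa$.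
\end{proof}

\section{Matroid constraints and down-closed polytopes}\label{sec:matroid}

A \emph{matroid} $\mathcal M=(E,\mathcal I)$ is given by a non-empty family $\mathcal I$ of \emph{independent} subsets of $E$ that is closed under taking subsets and such that, for $A,B\in\mathcal I$ with $|A|<|B|$, there is $i\in B\setminus A$ with $A\cup i\in\mathcal I$. The sets of size at most $k$ form an example. The \emph{rank} $\operatorname{rk}(A)$ is the largest size of an independent subset of $A$; it is a textbook fact that $\operatorname{rk}$ is submodular. An element $i$ is a \emph{loop} if $\operatorname{rk}(\{i\})=0$.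

\begin{theorem}\label{thm:matroid}
Let $\varepsilon>0$.
\begin{enumerate}
\item[(a)] For every matroid $\mathcal M=(E,\mathcal I)$, known to the algorithm, there is a randomized algorithm with $O(n^3/\varepsilon^2)$ value queries that outputs $S\in\mathcal I$ with $\mathbb Ef(S)\ge(\kappa-\varepsilon)\max_{T\in\mathcal I}f(T)$, for every non-negative symmetric submodular $f$.
\item[(b)] For every down-closed polytope $\mathcal P\subseteq[0,1]^E$ with $e_i\in\mathcal P$ for all $i$, one obtains in the same way a random $x\in\mathcal P$ with $\mathbb EF(x)\ge(\kappa-\varepsilon)\max_{\mathbf 1_T\in\mathcal P}f(T)$.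
\end{enumerate}
\end{theorem}

\begin{proof}
We may assume $\varepsilon<1$ and $f(\emptyset)=0$; for (b) note that subtracting a constant from $f$ subtracts the same constant from $F$. Part (b) is Proposition~\ref{prop:frac} with $E_0=E$.

For (a) write $x(A)=\sum_{i\in A}x_i$ and let $\mathcal P=\{x\ge0:x(A)\le\operatorname{rk}(A)\text{ for all }A\subseteq E\}$. This set is closed, convex and down-closed, and $x_i\le\operatorname{rk}(\{i\})\le1$ on it. We have $\mathbf 1_S\in\mathcal P$ if and only if $S\in\mathcal I$: if $S$ is independent, then so is $S\cap A$, and $|S\cap A|\le\operatorname{rk}(A)$; conversely $|S|\le\operatorname{rk}(S)$ forces $S\in\mathcal I$. In particular $E_0$ is the set of non-loops, and $x_i\le\operatorname{rk}(\{i\})=0$ for a loop $i$. (We do not delete the loops, because the restriction of $f$ to the subsets of $E_0$ need not be symmetric; this is why Proposition~\ref{prop:frac} allows $E_0\ne E$.) Proposition~\ref{prop:frac} returns $x\in\mathcal P$ with $\mathbb EF(x)\ge(\kappa-\varepsilon)\max_{T\in\mathcal I}f(T)$, and it remains to round $x$ inside $\mathcal P$.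

Call $A$ \emph{tight} if $x(A)=\operatorname{rk}(A)$. If $A$ and $B$ are tight, then
\[\operatorname{rk}(A)+\operatorname{rk}(B)=x(A\cup B)+x(A\cap B)\le\operatorname{rk}(A\cup B)+\operatorname{rk}(A\cap B)\le\operatorname{rk}(A)+\operatorname{rk}(B),\]
so $A\cup B$ and $A\cap B$ are tight. The new difficulty is that a tight set containing $i$ but not $j$ blocks any move in the direction $e_i-e_j$; we avoid this by taking $i$ and $j$ from a smallest tight set. Let $\nu$ be the number of fractional coordinates of $x$, and let $\mu$ be the least cardinality of a tight set that contains a fractional coordinate, with $\mu=n+1$ if there is none. While $\nu>0$, do the following.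

\emph{Case $\mu=n+1$.} Pick a fractional $i$ and make the random move along $e_i$ on the maximal interval that stays in $\mathcal P$. This interval has $0$ in its interior, since $x_i>0$ and no tight set contains $i$. At the lower end $x_i=0$. At the upper end some set containing $i$ becomes tight, so either $x_i=1$, or $i$ is still fractional and $\mu\le n$.

\emph{Case $\mu\le n$.} Let $A$ be a tight set with $|A|=\mu$ that contains a fractional coordinate. Since $x(A)=\operatorname{rk}(A)$ is an integer, $A$ contains two fractional coordinates $i\ne j$. If a tight set $B$ contains $i$ or $j$, then $A\cap B$ is tight and contains a fractional coordinate, so $A\subseteq B$ by minimality. Thus every tight set contains both or neither of $i,j$. Make the random move along $e_i-e_j$ on the maximal interval that stays in $\mathcal P$. The move changes $x(B)$ only for sets $B$ that contain exactly one of $i,j$, and these are not tight; as also $x_i,x_j>0$, the interval has $0$ in its interior, and $A$ stays tight. At an end of the interval either $x_i$ or $x_j$ is $0$, or a set $B$ containing exactly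 one of $i,j$ has become tight. So if $i$ and $j$ are both still fractional, then $A\cap B$ is a tight proper subset of $A$ that contains a fractional coordinate, and $\mu$ has decreased.

Only fractional coordinates are moved, so $\nu$ never increases, and in each step either $\nu$ decreases, or $\nu$ stays the same and $\mu$ decreases. Hence the process ends after at most $n(n+1)$ steps at an integral point $\mathbf 1_S\in\mathcal P$. Then $S\in\mathcal I$, and $\mathbb Ef(S)\ge\mathbb EF(x)$ because no random move lowers the expectation of $F$.
\end{proof}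

\begin{thebibliography}{9}
\bibitem{RZ} Aviad Rubinstein and Junyao Zhao, \emph{Maximizing Non-Monotone Submodular Functions over Small Subsets: Beyond $1/2$-Approximation}, arXiv:2204.11149 (2022).
\end{thebibliography}
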